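\title{A model of $\mathsf{ZF}$ in which $\aleph_\omega$ is strong limit and is the least cardinal without a uniform ultrafilter}

\begin{abstract}
Without the Axiom of Choice an infinite cardinal need not carry a uniform ultrafilter. We show that it is consistent, relative to $\mathsf{ZF}$ alone, that every successor cardinal is regular, $\aleph_\omega$ is strong limit, and the infinite cardinals that carry a uniform ultrafilter are exactly the $\aleph_n$, $n<\omega$. The model is a symmetric extension of $L$ that adds one generic subset to each $\omega_n$. Over an arbitrary ground model of $\mathsf{ZFC+GCH}$ the same construction leaves a uniform ultrafilter on $\lambda\ge\aleph_\omega$ exactly when the ground model has a uniform ultrafilter on $\lambda$ that is $\omega_k$-indecomposable for all large $k<\omega$. We prove in $\mathsf{ZFC}$ that, if $\aleph_\omega$ is strong limit, such an ultrafilter yields $0^\#$.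
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, \emph{cardinal} means well-ordered cardinal, that is, initial ordinal, and ultrafilters are proper. An ultrafilter $U$ on an infinite cardinal $\kappa$ is \emph{uniform} if every member of $U$ has cardinality $\kappa$. A uniform ultrafilter cannot be restricted to a smaller set, so it belongs to $\kappa$ and not to a cardinal below it. Let $\mathcal U$ be the class of infinite cardinals that carry a uniform ultrafilter. How much choice is needed to put a cardinal into $\mathcal U$? Two constructions work in $\mathsf{ZF}$.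

\begin{proposition}[$\mathsf{ZF}$]\label{prop:zf}
\leavevmode
\begin{enumerate}
\item[(a)] If $\kappa$ is an infinite cardinal and $\mathcal P(\kappa)$ can be well-ordered, then $\kappa\in\mathcal U$.
\item[(b)] If $E$ is a nonprincipal ultrafilter on $\omega$ and $\langle U_n:n<\omega\rangle$ is a sequence in which $U_n$ is a uniform ultrafilter on $\omega_n$, then
\[
\Sigma=\bigl\{X\subseteq\aleph_\omega:\{n:X\cap\omega_n\in U_n\}\in E\bigr\}
\]
is a uniform ultrafilter on $\aleph_\omega$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Call a family of subsets of $\kappa$ \emph{good} if the intersection of any finitely many members has cardinality $\kappa$. If $\mathcal A$ is good and $X\subseteq\kappa$, then $\mathcal A\cup\{X\}$ or $\mathcal A\cup\{\kappa\setminus X\}$ is good: otherwise there are finite intersections $B,B'$ of members of $\mathcal A$ with $|B\cap X|<\kappa$ and $|B'\setminus X|<\kappa$, and then $|B\cap B'|<\kappa$. Start with $\{\kappa\}$ and run through a well-ordering of $\mathcal P(\kappa)$, adding $X$ if this keeps the family good and adding $\kappa\setminus X$ otherwise. The final family $U$ is good and contains $X$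 or $\kappa\setminus X$ for every $X$. If $B,B'\in U$ and $B\cap B'\subseteq X$, then $\kappa\setminus X\notin U$ by goodness, so $X\in U$. Hence $U$ is a uniform ultrafilter.

(b) For $X\subseteq\aleph_\omega$ let $N(X)=\{n:X\cap\omega_n\in U_n\}$. Since each $U_n$ is an ultrafilter, $N$ is monotone, $N(X\cap Y)=N(X)\cap N(Y)$ and $N(\aleph_\omega\setminus X)=\omega\setminus N(X)$. So $\Sigma$ is an ultrafilter. If $X\in\Sigma$, then $N(X)$ is infinite because $E$ is nonprincipal, and $|X|\ge\aleph_n$ for each $n\in N(X)$. Thus $|X|=\aleph_\omega$.
\end{proof}

By (a), in $\mathsf{ZFC}$ every infinite cardinal is in $\mathcal U$. By (b), the cardinal $\aleph_\omega$ is tied to the cardinals below it. Suppose that all $\aleph_n$ are in $\mathcal U$. A uniform ultrafilter on $\omega$ is nonprincipal, so $E$ is available, and the axiom $\mathsf{AC}_\omega$ of countable choice provides the sequence $\langle U_n:n<\omega\rangle$. Hence $\mathsf{AC}_\omega$ fails in every model in which $\aleph_\omega$ is the least infinite cardinal not in $\mathcal U$.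

It is known to be consistent with $\mathsf{ZF}$ that $\aleph_\omega$ is the least cardinal not in $\mathcal U$, and in the model that witnesses this the power sets below $\aleph_\omega$ are large in the following sense. A cardinal $\kappa$ is \emph{strong limit} if for no $\alpha<\kappa$ there is a surjection from $\mathcal P(\alpha)$ onto $\kappa$; in $\mathsf{ZFC}$ this says that $2^{|\alpha|}<\kappa$ for all $\alpha<\kappa$. In that model $\aleph_\omega$ is not strong limit. We answer the following question, which comes from \cite{Usuba}.

\begin{quote}
Work in $\mathsf{ZF}$ with the assumption that every successor cardinal is regular. Is it consistent that $\aleph_\omega$ is strong limit and is the least infinite cardinal not in $\mathcal U$?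
\end{quote}

Proposition~\ref{prop:zf} suggests a positive answer. Take a model in which each $\mathcal P(\omega_n)$ is well-orderable and small, but in which no sequence $\langle U_n:n<\omega\rangle$ can be chosen. Then $\aleph_\omega$ is strong limit, each $\aleph_n$ is in $\mathcal U$ by (a), and the sums in (b) are absent. The difficulty is that a uniform ultrafilter on $\aleph_\omega$ need not be presented as such a sum, and all of them have to be excluded. The next notion describes the ultrafilters that a construction working on the cardinals $\omega_k$ cannot reach.

\begin{definition}\label{def:indec}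
An ultrafilter $U$ on an infinite cardinal $\lambda$ is \emph{$\omega_k$-indecomposable} if for every $c:\lambda\to\omega_k$ there is $\beta<\omega_k$ with $c^{-1}[\beta]\in U$.
\end{definition}

We use the notion only in models of $\mathsf{ZFC}$. A map $c:\lambda\to\omega_k$ projects $U$ to the ultrafilter $\{Y\subseteq\omega_k:c^{-1}[Y]\in U\}$ on $\omega_k$. Since $\omega_k$ is regular, an ultrafilter on $\omega_k$ is uniform if and only if it contains no $\beta<\omega_k$. So $U$ is $\omega_k$-indecomposable if and only if no projection of $U$ to $\omega_k$ is uniform.

\begin{example}[$\mathsf{ZFC}$]\label{ex:indec}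
\leavevmode
\begin{enumerate}
\item[(a)] A uniform ultrafilter on $\omega_k$ is not $\omega_k$-indecomposable: take the identity for $c$.
\item[(b)] A principal ultrafilter is $\omega_k$-indecomposable for every $k$. An ultrafilter on $\lambda\le\omega_n$ is $\omega_k$-indecomposable for every $k>n$, since every $c:\lambda\to\omega_k$ is bounded.
\item[(c)] A uniform ultrafilter on $\aleph_\omega$ is neither $\omega_0$-indecomposable nor countably complete: let $c(\alpha)$ be the least $m$ with $\alpha<\omega_m$, and note that $|c^{-1}[\beta]|<\aleph_\omega$ for $\beta<\omega$.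
\item[(d)] Let $\lambda$ be measurable, that is, $\lambda$ is uncountable and carries a nonprincipal ultrafilter $U$ closed under intersections of fewer than $\lambda$ members. A member of $U$ that is partitioned into fewer than $\lambda$ pieces has a piece in $U$. Partitioning into singletons shows that $U$ is uniform. Then $\lambda\ne\omega_k$ for $k\ge1$: otherwise fix an injection $\omega_k\to\mathcal P(\omega_{k-1})$; for each $\xi<\omega_{k-1}$ the ultrafilter $U$ decides whether $\xi$ lies in the image of a point, and the intersection of the deciding sets is a member of $U$ with at most one point. So $\lambda>\omega_k$, and partitioning into the fibers of $c$ shows that $U$ is $\omega_k$-indecomposable for every $k$.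
\end{enumerate}
\end{example}

The answer to the question is yes, and no large cardinals are needed: the consistency of $\mathsf{ZF}$ suffices.

\begin{theorem}\label{thm:A}
There is a symmetric extension $M$ of $L$ such that $M\models\mathsf{ZF}$; $M$ and $L$ have the same cardinals; every successor cardinal is regular in $M$; in $M$, $\mathcal P(\omega_n)$ is well-orderable of cardinality $\aleph_{n+1}$ for each $n<\omega$, so that $\aleph_\omega$ is strong limit; and
\[
\mathcal U^M=\{\aleph_n:n<\omega\}.
\]
In particular, in $M$, $\aleph_\omega$ is strong limit and is the least infinite cardinal not in $\mathcal U$.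
\end{theorem}

The construction of $M$ makes sense over any model of $\mathsf{ZFC+GCH}$, and the class $\mathcal U^M$ can be computed. Below, ``for all large $k$'' means for all but finitely many $k<\omega$.

\begin{theorem}\label{thm:C}
Let $V\models\mathsf{ZFC+GCH}$ and let $M$ be the symmetric extension of $V$ constructed in Section~\ref{sec:model}. Then $\mathcal U^M$ is the union of $\{\aleph_n:n<\omega\}$ and the class of all cardinals $\lambda\ge\aleph_\omega$ such that, in $V$, some uniform ultrafilter on $\lambda$ is $\omega_k$-indecomposable for all large $k$.
\end{theorem}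

By Example~\ref{ex:indec}(d), every measurable cardinal of $V$ is in $\mathcal U^M$, so the choice of the ground model matters. The following theorem of $\mathsf{ZFC}$ shows that $L$ is a suitable choice.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:B}
Suppose that $\aleph_\omega$ is strong limit, $\lambda\ge\aleph_\omega$ is a cardinal, $n<\omega$, and $U$ is a uniform ultrafilter on $\lambda$ which is $\omega_k$-indecomposable for every $k>n$. Then $0^\#$ exists.
\end{theorem}

Example~\ref{ex:indec}(b), read in $L$, shows that neither uniformity nor the condition $\lambda\ge\aleph_\omega$ can be omitted.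

\begin{corollary}\label{cor:main}
Let $V$ and $M$ be as in Theorem~\ref{thm:C}. If $0^\#\notin V$, then $\mathcal U^M=\{\aleph_n:n<\omega\}$. In general, $\aleph_\omega$ is strong limit and the least infinite cardinal not in $\mathcal U$ in $M$ if and only if, in $V$, no uniform ultrafilter on $\aleph_\omega$ is $\omega_k$-indecomposable for all large $k$.
\end{corollary}

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:model} builds $M$, Section~\ref{sec:flip} contains the symmetry argument that produces indecomposability, and Section~\ref{sec:transfer} proves Theorem~\ref{thm:C}. Sections~\ref{sec:trees} and~\ref{sec:forcing} prove Theorem~\ref{thm:B}; they do not depend on $M$. Section~\ref{sec:end} derives Corollary~\ref{cor:main} and Theorem~\ref{thm:A}.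

\section{Forcing, symmetric extensions and covering}\label{sec:tools}

In this section $V$ is a model of $\mathsf{ZFC}$. For conditions, $q\le p$ means that $q$ is stronger. We speak of filters generic over $V$ in the usual way; every such argument can be read as a statement about the forcing relation.

\begin{lemma}[small posets]\label{lem:small}
Let $\theta$ be an infinite cardinal, let $Q\in V$ be a poset with $|Q|\le\theta$, and let $H\subseteq Q$ be generic over $V$.
\begin{enumerate}
\item[(a)] If $A,B\in V$ and $f:A\to B$ is in $V[H]$, there is $\Phi:A\to\mathcal P(B)$ in $V$ with $f(a)\in\Phi(a)$ and $|\Phi(a)|^V\le\theta$ for all $a\in A$.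
\item[(b)] Every regular cardinal $\mu>\theta$ of $V$ is regular in $V[H]$.
\item[(c)] Every set of ordinals $Y\in V[H]$ is contained in some $Y'\in V$ with $|Y'|^V\le|Y|^{V[H]}\cdot\theta$.
\item[(d)] Every $X\subseteq\lambda$ in $V[H]$ has a name that is a subset of $\{\check\alpha:\alpha<\lambda\}\times Q$. We call such names \emph{flat}; there are at most $2^{|\lambda|\cdot\theta}$ of them.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Phi(a)$ be the set of $b\in B$ such that some $q\in Q$ forces $\dot f(\check a)=\check b$; each $q$ contributes at most one $b$. (b) If $\nu<\mu$ and $f:\nu\to\mu$ is in $V[H]$, the range of $f$ lies in $\bigcup_{a<\nu}\Phi(a)$, which has size at most $|\nu|\cdot\theta<\mu$ in $V$ and is therefore bounded in $\mu$. (c) Apply (a) to a bijection from $\nu=|Y|^{V[H]}$ onto $Y$ and let $Y'=\bigcup_{a<\nu}\Phi(a)$. (d) Take $\{(\check\alpha,q):q\Vdash\check\alpha\in\dot X\}$.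
\end{proof}

\begin{lemma}[Easton's lemma, {\cite[Lemma 15.19]{Jech}}]\label{lem:easton}
Let $\theta$ be an infinite cardinal. Suppose that in $V$ every descending sequence of length at most $\theta$ in the poset $R$ has a lower bound, and every antichain of the poset $Q$ has size at most $\theta$. If $K\times H$ is generic for $R\times Q$, then every function from $\theta$ to $V$ in $V[K\times H]$ lies in $V[H]$.
\end{lemma}

\subsection*{Symmetric extensions}
Let $P\in V$ be a poset with largest element $1$ and let $\mathcal G\in V$ be a group of automorphisms of $P$. An automorphism $g$ acts on $P$-names by $g\dot x=\{(g\dot y,gp):(\dot y,p)\in\dot x\}$. The canonical names $\check a=\{(\check b,1):b\in a\}$ are fixed by every $g$. The \emph{symmetry lemma} states that for every formula $\varphi$,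
\begin{equation}\label{eq:sym}
p\Vdash\varphi(\dot x_1,\dots,\dot x_r)\iff gp\Vdash\varphi(g\dot x_1,\dots,g\dot x_r).
\end{equation}
A \emph{normal filter} on $\mathcal G$ is a nonempty set $\mathcal F$ of subgroups that is closed under taking larger subgroups, finite intersections and conjugation. A name $\dot x$ is \emph{symmetric} if $\{g\in\mathcal G:g\dot x=\dot x\}\in\mathcal F$, and \emph{hereditarily symmetric} if it is symmetric and every name $\dot y$ with $(\dot y,p)\in\dot x$ for some $p$ is hereditarily symmetric. Let $HS$ be the class of hereditarily symmetric names. For generic $G\subseteq P$, the \emph{symmetric extension} $M=\{\dot x^G:\dot x\in HS\}$ is a transitive model of $\mathsf{ZF}$ with $V\subseteq M\subseteq V[G]$. For these facts see \cite[Ch.~15]{Jech}.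

\subsection*{The statement ``$0^\#$ exists''}
This statement says that $L$ has a closed unbounded class of indiscernibles of a certain kind. Its definition plays no role here: we use it only through the three facts below. Recall also that $L$ is the same class in $V$ and in every generic extension of $V$.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:sharp}
\leavevmode
\begin{enumerate}
\item[(a)] \textup{(Jensen's covering theorem)} If $0^\#$ does not exist, then every uncountable set of ordinals $X$ is contained in some $Y\in L$ with $|Y|=|X|$.
\item[(b)] If $0^\#$ does not exist, then $(\mu^+)^L=\mu^+$ for every singular cardinal $\mu$.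
\item[(c)] \textup{(Silver)} If $0^\#$ exists, then every uncountable cardinal is inaccessible in $L$, and in particular is not a successor cardinal of $L$.
\end{enumerate}
\end{theorem}

Part (b) is a corollary of (a); see \cite[Ch.~18]{Jech}.

\section{The model}\label{sec:model}

Fix $V\models\mathsf{ZFC+GCH}$. The plan is to add one generic subset $a_m$ to each $\omega_m$ and to pass to an inner model $M$ in which every set depends on finitely many of the $a_m$. A uniform ultrafilter on $\omega_k$ has to decide $a_k$, and we shall see that this forces it to depend on $a_k$.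

\subsection*{The forcing}
For $m<\omega$ let $P_m$ be the set of partial functions from $\omega_m$ to $2$ of size less than $\aleph_m$, ordered by reverse inclusion. Let
\[
P=\prod_{m<\omega}P_m,\qquad P_{\le n}=\prod_{m\le n}P_m,\qquad P_{>n}=\prod_{m>n}P_m,
\]
with full support and the coordinatewise order, so that $P\cong P_{>n}\times P_{\le n}$. We identify a condition of $P_{\le n}$ with the condition of $P$ that is empty at all coordinates above $n$; thus $P_{\le n}$-names are $P$-names. Let $G\subseteq P$ be generic over $V$, and put
\[
G_{\le n}=G\cap P_{\le n},\qquad W_n=V[G_{\le n}],\qquad a_m=\{\xi<\omega_m:p_m(\xi)=1\text{ for some }p\in G\}.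
\]
Then $W_0\subseteq W_1\subseteq\dots\subseteq V[G]$ are models of $\mathsf{ZFC}$, and $a_m\in W_m$.

A condition in $P_m$ has bounded domain, because $\omega_m$ is regular, and for $\beta<\omega_m$ there are at most $3^{|\beta|}\le\aleph_m$ partial functions from $\beta$ to $2$, by $\mathsf{GCH}$. So $|P_m|=\aleph_m$, $|P_{\le n}|=\aleph_n$ and $|P|\le 2^{\aleph_\omega}=\aleph_{\omega+1}$. For $m>n$, the union of a descending sequence of at most $\aleph_n$ conditions of $P_m$ has size less than $\aleph_m$. Hence every descending sequence of length at most $\omega_n$ in $P_{>n}$ has a lower bound, formed coordinatewise; this is where full support is used.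

\begin{lemma}\label{lem:generic}
\leavevmode
\begin{enumerate}
\item[(a)] Every function from $\omega_n$ to $V$ in $V[G]$ lies in $W_n$. In particular $\mathcal P(\omega_n)^{V[G]}=\mathcal P(\omega_n)^{W_n}$.
\item[(b)] $V$ and $V[G]$ have the same regular cardinals and the same cardinals.
\item[(c)] $W_n\models 2^{\aleph_n}=\aleph_{n+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:easton} with $\theta=\omega_n$, $R=P_{>n}$ and $Q=P_{\le n}$.

(b) A regular cardinal of $V[G]$ is regular in $V$. Conversely, let $\mu$ be regular and uncountable in $V$ and suppose that $\nu=\operatorname{cf}^{V[G]}(\mu)<\mu$. Then $\nu$ is regular in $V[G]$, hence in $V$. If $\nu=\omega_j^V$ with $j<\omega$, a cofinal map $\nu\to\mu$ lies in $W_j$ by (a); but $|P_{\le j}|=\aleph_j<\mu$, so $\mu$ is regular in $W_j$ by Lemma~\ref{lem:small}(b). Otherwise $\nu\ge\aleph_{\omega+1}^V$, because $\aleph_\omega^V$ is singular; then $\mu>\aleph_{\omega+1}^V\ge|P|$, and $\mu$ is regular in $V[G]$ by Lemma~\ref{lem:small}(b). Both cases are contradictory. So the successor cardinals of $V$ remain cardinals, and so do their limits.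

(c) By Lemma~\ref{lem:small}(d) and $\mathsf{GCH}$ there are at most $\aleph_{n+1}^V$ flat $P_{\le n}$-names for subsets of $\omega_n$. By (b), $V$ and $W_n$ have the same cardinals, and Cantor's theorem gives the lower bound.
\end{proof}

Every transitive class between $V$ and $V[G]$ has the same cardinals as $V$, so from now on $\omega_m$ and $\aleph_\omega$ need no superscript.

\subsection*{The symmetries}
Let $\mathcal G=\prod_{m<\omega}\mathcal P(\omega_m)^V$, an abelian group under coordinatewise symmetric difference $\triangle$. An element $g$ flips the bits at the places listed in $g$: the condition $gp$ has the same domains as $p$, and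
\[
(gp)_m(\xi)=\begin{cases}p_m(\xi)&\text{if }\xi\notin g_m,\\ 1-p_m(\xi)&\text{if }\xi\in g_m.\end{cases}
\]
Each $g$ is an order-preserving involution of $P$. Let $\mathcal G_n=\{g\in\mathcal G:g_m=\emptyset\text{ for all }m\le n\}$ be the subgroup that does not touch the first $n+1$ coordinates, and let $\mathcal F$ be the set of subgroups containing some $\mathcal G_n$. Since $\mathcal G_0\supseteq\mathcal G_1\supseteq\cdots$ and $\mathcal G$ is abelian, $\mathcal F$ is a normal filter. Let $M$ be the resulting symmetric extension. A name in $HS$ has \emph{support $n$} if it is fixed by every $g\in\mathcal G_n$. Every name in $HS$ has support $n$ for some $n$, and then for all larger $n$.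

An element of $\mathcal G_n$ fixes every condition of $P_{\le n}$. By induction on rank, every $P_{\le n}$-name is in $HS$ and has support $n$. Therefore
\[
W_n\subseteq M\qquad\text{for every }n<\omega .
\]
The converse, that a set with a name of support $n$ lies in $W_n$, is too much to ask, since the elements of the set may need larger supports. It does hold for the part of the set that $W_n$ can name.

\begin{lemma}[traces]\label{lem:trace}
Let $\dot x\in HS$ have support $n$ and let $S\in V$ be a set of $P_{\le n}$-names. Then $\dot x^G\cap\{\sigma^G:\sigma\in S\}\in W_n$. Consequently: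
\begin{enumerate}
\item[(a)] every set of ordinals in $M$ lies in some $W_n$;
\item[(b)] if $U\in M$, $U\subseteq\mathcal P(\lambda)$, has a name of support $n$, then $U\cap W_n\in W_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
The model $W_n$ knows $G_{\le n}$ and the forcing relation of $V$, so it contains
\[
Z=\{\sigma^G:\sigma\in S\text{ and some }p\in P\text{ with }p{\restriction}(n+1)\in G_{\le n}\text{ forces }\sigma\in\dot x\}.
\]
If $\sigma\in S$ and $\sigma^G\in\dot x^G$, some $p\in G$ forces $\sigma\in\dot x$, so $\sigma^G\in Z$. Conversely, let $\sigma$ and $p$ witness that $\sigma^G\in Z$, and suppose that $\sigma^G\notin\dot x^G$, so that some $q\in G$ forces $\sigma\notin\dot x$. The conditions $p$ and $q$ may disagree above $n$, and we flip $p$ where they do. Let $g\in\mathcal G_n$ be given by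
\[
g_m=\{\xi\in\operatorname{dom}p_m\cap\operatorname{dom}q_m:p_m(\xi)\ne q_m(\xi)\}\qquad(m>n).
\]
At coordinates $m\le n$ we have $(gp)_m=p_m$, and this is compatible with $q_m$ because $p{\restriction}(n+1)$ and $q{\restriction}(n+1)$ are in $G_{\le n}$. At coordinates $m>n$ the functions $(gp)_m$ and $q_m$ agree on their common domain. So $gp$ and $q$ are compatible. By \eqref{eq:sym}, $gp\Vdash g\sigma\in g\dot x$, and $g$ fixes both names, so $gp\Vdash\sigma\in\dot x$. This contradicts $q\Vdash\sigma\notin\dot x$.

For (a) take $S=\{\check\alpha:\alpha<\lambda\}$, where $\lambda$ bounds the set. For (b) let $S$ be the set of flat $P_{\le n}$-names for subsets of $\lambda$; their values form $\mathcal P(\lambda)^{W_n}$.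
\end{proof}

The conditions $p$ and $q$ can disagree at infinitely many coordinates. This is why $\mathcal G$ is the full product of the groups $\mathcal P(\omega_m)^V$.

\begin{proposition}\label{prop:model}
$M\models\mathsf{ZF}$, and $M$ has the same cardinals as $V$. In $M$, every successor cardinal is regular, $\mathcal P(\omega_n)$ is well-orderable of cardinality $\aleph_{n+1}$ for each $n$, $\aleph_\omega$ is strong limit, and $\aleph_n\in\mathcal U$ for each $n$.
\end{proposition}

\begin{proof}
We have $V\subseteq M\subseteq V[G]$, so the cardinals agree by Lemma~\ref{lem:generic}(b). A successor cardinal of $M$ is a successor cardinal of $V[G]$, hence regular in $V[G]$, hence regular in $M$. From $W_n\subseteq M\subseteq V[G]$ and Lemma~\ref{lem:generic}(a) we get $\mathcal P(\omega_n)^M=\mathcal P(\omega_n)^{W_n}$, and by Lemma~\ref{lem:generic}(c) a bijection of this set with $\omega_{n+1}$ lies in $W_n$, hence in $M$. If $\alpha<\aleph_\omega$, say $\alpha\le\omega_n$, then $\mathcal P(\alpha)\subseteq\mathcal P(\omega_n)$; a surjection in $M$ from $\mathcal P(\alpha)$ onto $\aleph_\omega$ would give a surjection from $\omega_{n+1}$ onto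 $\aleph_\omega$, and taking least preimages would inject $\aleph_\omega$ into $\omega_{n+1}$. So $\aleph_\omega$ is strong limit in $M$. The last assertion is Proposition~\ref{prop:zf}(a) in $M$.
\end{proof}

\section{Flipping a tail of the generic set}\label{sec:flip}

For $\beta<\omega_k$ let $a_k^\beta=a_k\mathbin\triangle(\omega_k\setminus\beta)$. This set lies in $W_k$, agrees with $a_k$ below $\beta$ and is complementary to $a_k$ from $\beta$ on. Hence
\begin{equation}\label{eq:tail}
a_k\cap a_k^\beta\subseteq\beta\qquad\text{and}\qquad(\omega_k\setminus a_k)\cap(\omega_k\setminus a_k^\beta)\subseteq\beta .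
\end{equation}
A condition mentions only boundedly many bits of $a_k$. So a statement about $a_k$ whose other parameters ignore the $k$-th coordinate survives the flip of a tail.

\begin{lemma}\label{lem:flip}
Let $n<k<\omega$, let $\varphi(y,z_1,\dots,z_r)$ be a formula, let $\dot z_1,\dots,\dot z_r\in HS$ have support $n$, and let $z_i=\dot z_i^G$. Then there is $\beta<\omega_k$ such that
\[
V[G]\models\varphi(a_k,z_1,\dots,z_r)\leftrightarrow\varphi(a_k^\beta,z_1,\dots,z_r).
\]
\end{lemma}

\begin{proof}
Let $\dot a_k=\{(\check\xi,p):p\in P,\ p_k(\xi)=1\}$, a name for $a_k$. We first compute $(g\dot a_k)^G$ for $g\in\mathcal G$. As $g$ is an involution, $\xi\in(g\dot a_k)^G$ if and only if $(gq)_k(\xi)=1$ for some $q\in G$. By density, every $\xi<\omega_k$ is in $\operatorname{dom}q_k$ for some $q\in G$, and then $q_k(\xi)=1$ if and only if $\xi\in a_k$. So $\xi\in(g\dot a_k)^G$ if and only if $\xi\in a_k\setminus g_k$ or $\xi\in g_k\setminus a_k$; that is, $(g\dot a_k)^G=a_k\mathbin\triangle g_k$.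

Replacing $\varphi$ by $\neg\varphi$ if necessary, assume that $\varphi(a_k,z_1,\dots,z_r)$ holds in $V[G]$, and let $p\in G$ force $\varphi(\dot a_k,\dot z_1,\dots,\dot z_r)$. Choose $\beta<\omega_k$ with $\operatorname{dom}p_k\subseteq\beta$. Let $g_k=\omega_k\setminus\beta$ and $g_m=\emptyset$ for $m\ne k$. Then $gp=p$, and $g\in\mathcal G_n$ because $k>n$, so $g\dot z_i=\dot z_i$. By \eqref{eq:sym}, $p\Vdash\varphi(g\dot a_k,\dot z_1,\dots,\dot z_r)$, and $(g\dot a_k)^G=a_k^\beta$.
\end{proof}

The main idea is already visible on a single $\omega_k$.

\begin{example}\label{ex:flip}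
Let $U\in M$ be, in $M$, an ultrafilter on $\omega_1$ with a name of support $0$. Lemma~\ref{lem:flip} for the formula $y\in z$ gives a countable $\beta$ such that $a_1$ and $a_1^\beta$ are both in $U$ or both outside $U$. Both sets are in $W_1\subseteq M$, so in the second case both complements are in $U$. In either case \eqref{eq:tail} gives $\beta\in U$, and $U$ is not uniform. In the same way, no uniform ultrafilter on $\omega_k$ in $M$ has a name of support $n<k$.

Now suppose that $M$ contained a sequence $u=\langle U_k:k<\omega\rangle$ of uniform ultrafilters on the $\omega_k$, with a name of support $n$. The formula $y\in z(n+1)$ with $z=u$ yields, by the same argument, a bounded set in $U_{n+1}$. So the sequences required in Proposition~\ref{prop:zf}(b) do not exist in $M$, whatever the ground model $V$ is.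
\end{example}

An ultrafilter $U$ on a larger cardinal $\lambda$ does not measure $a_k$ itself, but it measures the preimage of $a_k$ under any map $c:\lambda\to\omega_k$. For the flip we need $c$ to ignore the $k$-th coordinate, so we take $c$ from $W_n$; the conclusion is then a statement about $U\cap W_n$.

\begin{lemma}\label{lem:indec}
Let $\lambda\ge\aleph_\omega$ and let $U\in M$ be, in $M$, a uniform ultrafilter on $\lambda$ with a name of support $n$. Then $U\cap W_n\in W_n$, and in $W_n$ it is a uniform ultrafilter on $\lambda$ which is $\omega_k$-indecomposable for all $k>n$.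
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:trace}(b), $U\cap W_n\in W_n$. Since $W_n\subseteq M$, the ultrafilter $U$ measures every subset of $\lambda$ in $W_n$, so $U\cap W_n$ is an ultrafilter in $W_n$. It is uniform there because $|X|^{W_n}<\lambda$ implies $|X|^M<\lambda$. Let $k>n$ and let $c:\lambda\to\omega_k$ be in $W_n$. A $P_{\le n}$-name for $c$ has support $n$. Lemma~\ref{lem:flip} for the formula $c^{-1}[y]\in U$ gives $\beta<\omega_k$ such that $c^{-1}[a_k]$ and $c^{-1}[a_k^\beta]$ are both in $U$ or both outside $U$. These sets are in $W_k\subseteq M$, so in the second case their complements $c^{-1}[\omega_k\setminus a_k]$ and $c^{-1}[\omega_k\setminus a_k^\beta]$ are both in $U$. By \eqref{eq:tail}, in either case $c^{-1}[\beta]$ contains the intersection of two members of $U$. So $c^{-1}[\beta]\in U\cap W_n$.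
\end{proof}

\section{From $M$ to the ground model and back}\label{sec:transfer}

Indecomposability at all $\omega_k$ with $k>n$ is most often used in the following form: a function with fewer than $\aleph_\omega$ values has at most $\aleph_n$ values on a large set.

\begin{lemma}[$\mathsf{ZFC}$]\label{lem:few}
Let $U$ be an ultrafilter on $\lambda$ which is $\omega_k$-indecomposable for all $k>n$. If $f:\lambda\to Z$ and $|Z|<\aleph_\omega$, there is $A\in U$ with $|f[A]|\le\aleph_n$.
\end{lemma}

\begin{proof}
Choose $A\in U$ with $|f[A]|$ least possible. If $|f[A]|>\aleph_n$, then $|f[A]|=\aleph_k$ for some $k$ with $n<k<\omega$. Fix a bijection $b:f[A]\to\omega_k$ and let $c=b\circ f$ on $A$ and $c=0$ off $A$. There is $\beta<\omega_k$ with $c^{-1}[\beta]\in U$. Then $B=A\cap c^{-1}[\beta]\in U$ and $|f[B]|\le|\beta|<\aleph_k$, contrary to the choice of $A$.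
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:model}, $M$ and $V$ have the same cardinals and every $\aleph_n$ is in $\mathcal U^M$. Fix a cardinal $\lambda\ge\aleph_\omega$.

\emph{From $M$ to $V$.} Let $U\in M$ be a uniform ultrafilter on $\lambda$ in $M$, with a name of support $n$. Lemma~\ref{lem:indec} provides an ultrafilter in $W_n$, and we need one in $V$. The trace on $V$ need not be an element of $V$, so we keep only what a single condition forces. Let $\dot D$ be a $P_{\le n}$-name for $U\cap W_n$, and let $p\in G_{\le n}$ force in $P_{\le n}$ that $\dot D$ is a uniform ultrafilter on the cardinal $\check\lambda$ and that, for each $k>n$, every map from $\check\lambda$ to $\check\omega_k$ is bounded on a member of $\dot D$. In $V$ let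
\[
F=\{X\subseteq\lambda:p\Vdash\check X\in\dot D\}.
\]
This is a proper filter. If $|X|^V<\lambda$, then $p\Vdash\check X\notin\dot D$, so $\lambda\setminus X\in F$. Hence an ultrafilter $U'\supseteq F$ in $V$ is uniform. Let $k>n$ and let $c:\lambda\to\omega_k$ be in $V$. The set $\Delta$ of $q\le p$ that force $\check c^{-1}[\check\beta]\in\dot D$ for some $\beta<\omega_k$ is dense below $p$; let $\beta_q$ be the least such $\beta$. As $|P_{\le n}|=\aleph_n<\aleph_k$, the ordinal $\beta^*=\sup_{q\in\Delta}\beta_q$ is below $\omega_k$. Every $q\in\Delta$ forces $\check c^{-1}[\check\beta^*]\in\dot D$, so $p$ forces it, and $c^{-1}[\beta^*]\in F\subseteq U'$. Thus $U'$ is $\omega_k$-indecomposable in $V$ for all $k>n$.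

\emph{From $V$ to $M$.} Let $F\in V$ be a uniform ultrafilter on $\lambda$ in $V$ that is $\omega_k$-indecomposable for all $k>n$. In $M$, $F$ need not decide the new subsets of $\lambda$, and choice is not available to extend it. Choice is available in $W_n$, and the point is that one extension there suffices. Let $F_n\in W_n$ be an ultrafilter on $\lambda$ in $W_n$ with $F\subseteq F_n$.

$F_n$ is uniform in $W_n$. Indeed, if $Y\in W_n$, $Y\subseteq\lambda$ and $|Y|^{W_n}<\lambda$, then Lemma~\ref{lem:small}(c) gives $Y'\in V$ with $Y\subseteq Y'\subseteq\lambda$ and $|Y'|^V\le|Y|^{W_n}\cdot\aleph_n<\lambda$. So $\lambda\setminus Y'\in F\subseteq F_n$ and $Y\notin F_n$.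

Next let $X\in M$, $X\subseteq\lambda$. We claim that $X\cap A\in W_n$ for some $A\in F$. By Lemma~\ref{lem:trace}(a), $X\in W_m$ for some $m$; let $\dot X$ be a $P_{\le m}$-name for $X$. Whether $\alpha\in X$ depends only on $G_{\le m}$ and on the set
\[
\varphi(\alpha)=\{q\in P_{\le m}:q\Vdash\check\alpha\in\dot X\},
\]
namely $\alpha\in X$ if and only if $\varphi(\alpha)\cap G_{\le m}\ne\emptyset$. The function $\varphi$ is in $V$ and takes values in $\mathcal P(P_{\le m})^V$, which has size $\aleph_{m+1}$ by $\mathsf{GCH}$. Lemma~\ref{lem:few} in $V$ gives $A\in F$ and an enumeration $\varphi[A]=\{E_\zeta:\zeta<\omega_n\}$ in $V$, possibly with repetitions. The set $J=\{\zeta<\omega_n:E_\zeta\cap G_{\le m}\ne\emptyset\}$ is a subset of $\omega_n$ in $V[G]$, so $J\in W_n$ by Lemma~\ref{lem:generic}(a). Therefore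
\[
X\cap A=\{\alpha\in A:\varphi(\alpha)=E_\zeta\text{ for some }\zeta\in J\}\in W_n .
\]

Since $A\in F_n$, one of the sets $X\cap A$ and $A\setminus X$ is in $F_n$. So the filter generated by $F_n$ in $M$, that is, the set of $X\in\mathcal P(\lambda)^M$ containing a member of $F_n$, is an ultrafilter in $M$; it belongs to $M$ because $F_n\in W_n\subseteq M$. Each member contains some $B\in F_n$, and $W_n$ has a bijection of $B$ with $\lambda$. So the ultrafilter is uniform in $M$, and $\lambda\in\mathcal U^M$.
\end{proof}

\section{Indecomposability on trees}\label{sec:trees}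

In this section and the next we work in $\mathsf{ZFC}$ under the hypotheses of Theorem~\ref{thm:B}. To show that $0^\#$ exists we must violate covering, and we do so in a generic extension. We add a sequence $x:\omega\to\lambda$ whose range is contained in no ground model set of size less than $\lambda$. If $L$ covered the range by a set $Y$ of size $\aleph_1$ in the extension, then $Y$ would have size $\lambda$ in the ground model, and this is absurd provided that two uncountable cardinals below $\lambda$ survive. The proviso is the whole difficulty: the poset $\lambda^{<\omega}$ of finite sequences adds such an $x$, but its generic sequence is onto $\lambda$, and no contradiction arises. We therefore let $U$ constrain each next term of the sequence. The cardinals $\omega_k$, $k>n$, are then preserved because of a combinatorial property of trees, which we prove first.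

A \emph{tree} is a nonempty set $T\subseteq\lambda^{<\omega}$ closed under initial segments. A \emph{$U$-tree} is a tree $T$ such that $\{w<\lambda:t^\frown w\in T\}\in U$ for every $t\in T$.

\begin{lemma}[tree lemma]\label{lem:tree}
Let $k>n$ and $\varepsilon:\lambda^{<\omega}\to\omega_k$. There are a $U$-tree $T$ and $\beta<\omega_k$ such that $\varepsilon(t)<\beta$ for all $t\in T$.
\end{lemma}

For one level of the tree, indecomposability at $\omega_k$ is enough. Consider level $2$. For each $w_0<\lambda$ there are $A_{w_0}\in U$ and $\beta_{w_0}<\omega_k$ with $\varepsilon(\langle w_0,w_1\rangle)<\beta_{w_0}$ for $w_1\in A_{w_0}$. Indecomposability applied to $w_0\mapsto\beta_{w_0}$ gives $A\in U$ and $\beta<\omega_k$ with $\beta_{w_0}<\beta$ for $w_0\in A$. The sequences $t$ with $t(0)\in A$ and $t(1)\in A_{t(0)}$, wherever these entries are defined, form a $U$-tree on whose second level $\varepsilon$ is below $\beta$. The same backward induction gives, for each level $j$, a $U$-tree $T_j$ and a bound $\beta_j$, and $\sup_j\beta_j<\omega_k$. But each level shrinks the set of successors of the root again, and $\bigcap_jT_j$ need not be a $U$-tree,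 since $U$ is not assumed to be countably complete; for $\lambda=\aleph_\omega$ it cannot be, by Example~\ref{ex:indec}(c).

The proof avoids infinite intersections. For each $\beta$, either a $U$-tree with bound $\beta$ exists, or there is an ordinal rank that leads from the root, through $U$-large sets of successors, to a node where $\varepsilon\ge\beta$. If the second alternative holds for all $\beta$, every node carries $\aleph_k$ large sets, one for each $\beta$. Instead of intersecting them, we sort the successors of the node by which of these sets they belong to. Lemma~\ref{lem:few} leaves only $\aleph_n$ sorts, and a tree of size $\aleph_n$ with one successor of each sort can follow every one of the ranks.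

\begin{proof}[Proof of Lemma~\ref{lem:tree}]
Fix $\beta<\omega_k$. Define subsets $D_\beta^\gamma$ of $\lambda^{<\omega}$ by recursion on ordinals $\gamma$: let $D_\beta^0=\{s:\varepsilon(s)\ge\beta\}$, and for $\gamma>0$ let $D_\beta^{<\gamma}=\bigcup_{\delta<\gamma}D_\beta^\delta$ and
\[
D_\beta^\gamma=D_\beta^{<\gamma}\cup\bigl\{s:\{w:s^\frown w\in D_\beta^{<\gamma}\}\in U\bigr\}.
\]
Let $D_\beta=\bigcup_\gamma D_\beta^\gamma$, and for $s\in D_\beta$ let $\rho_\beta(s)$ be the least $\gamma$ with $s\in D_\beta^\gamma$. We need two properties.
\begin{enumerate}
\item[(i)] If $s\notin D_\beta$, then $\{w:s^\frown w\notin D_\beta\}\in U$. For, take $\gamma>0$ above all values of $\rho_\beta$, so that $D_\beta^{<\gamma}=D_\beta$. If $\{w:s^\frown w\in D_\beta\}$ were in $U$, then $s\in D_\beta^\gamma$.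
\item[(ii)] If $s\in D_\beta$ and $\rho_\beta(s)>0$, then $A_{s,\beta}=\{w:s^\frown w\in D_\beta,\ \rho_\beta(s^\frown w)<\rho_\beta(s)\}$ is in $U$. For, with $\gamma=\rho_\beta(s)$ we have $s\in D_\beta^\gamma\setminus D_\beta^{<\gamma}$, and $A_{s,\beta}=\{w:s^\frown w\in D_\beta^{<\gamma}\}$.
\end{enumerate}
For all other pairs $(s,\beta)$ put $A_{s,\beta}=\lambda$.

Suppose first that $\emptyset\notin D_\beta$ for some $\beta$. Let $T$ be the set of $t$ such that no initial segment of $t$, including $t$ itself, is in $D_\beta$. Then $T$ is a tree, it is a $U$-tree by (i), and it is disjoint from $D_\beta^0$, so $\varepsilon<\beta$ on $T$.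

It remains to refute the assumption that $\emptyset\in D_\beta$ for all $\beta<\omega_k$. For $s\in\lambda^{<\omega}$ define the \emph{type} of $w<\lambda$ at $s$ as
\[
\tau_s(w)=\{\beta<\omega_k:w\in A_{s,\beta}\}\in\mathcal P(\omega_k).
\]
Since $\aleph_\omega$ is strong limit, $|\mathcal P(\omega_k)|<\aleph_\omega$. By Lemma~\ref{lem:few} there is $A_s\in U$ with $|\tau_s[A_s]|\le\aleph_n$. Choose $R_s\subseteq A_s$ with $|R_s|\le\aleph_n$ and $\tau_s[R_s]=\tau_s[A_s]$. Let $S$ be the smallest set that contains $\emptyset$ and contains $s^\frown w$ whenever $s\in S$ and $w\in R_s$. By induction each level of $S$ has size at most $\aleph_n$, so $|S|\le\aleph_n$. As $\omega_k$ is regular and $k>n$, there is $\beta<\omega_k$ with $\varepsilon[S]\subseteq\beta$, that is, $S\cap D_\beta^0=\emptyset$.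

The set $S\cap D_\beta$ contains $\emptyset$. Choose $s\in S\cap D_\beta$ with $\rho_\beta(s)$ least; then $\rho_\beta(s)>0$. By (ii) there is $w'\in A_s\cap A_{s,\beta}$. Take $w\in R_s$ with $\tau_s(w)=\tau_s(w')$. Since $\beta\in\tau_s(w')$, also $w\in A_{s,\beta}$. Then $s^\frown w\in S\cap D_\beta$ and $\rho_\beta(s^\frown w)<\rho_\beta(s)$, contrary to the choice of $s$.
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:B} where the strong limit hypothesis and indecomposability are used. The number of types may exceed $\aleph_k$, so the proof for a given $k$ calls, through Lemma~\ref{lem:few}, on indecomposability at cardinals above $\omega_k$ as well.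

\section{A tree forcing and the failure of covering}\label{sec:forcing}

Let $\mathbb T$ be the following poset. A condition is a pair $(s,T)$, where $T\subseteq\lambda^{<\omega}$ is a tree, $s\in T$, every $t\in T$ is comparable with $s$, and $\{w:t^\frown w\in T\}\in U$ for every $t\in T$ with $t\supseteq s$. We call $s$ the \emph{stem}. Let $(s',T')\le(s,T)$ if $s'\supseteq s$ and $T'\subseteq T$. The stem is the part of the generic sequence that is already fixed, and the tree restricts how it may continue. Two facts are used.
\begin{enumerate}
\item[(T1)] Conditions $(s,T)$ and $(s,T')$ with the same stem have the common extension $(s,T\cap T')$.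
\item[(T2)] If $(s,T)$ is a condition and $s^\frown w\in T$, then $s^\frown w$ with the tree of all $t\in T$ comparable with $s^\frown w$ is a condition below $(s,T)$.
\end{enumerate}

By (T1), a stem can force only one value for a given name of an ordinal. A name for a function into $\omega_k$ thus becomes a function on $\lambda^{<\omega}$, to which the tree lemma applies.

\begin{lemma}\label{lem:preserve}
Let $k>n$ and $\delta<\omega_k$. If $p\in\mathbb T$ forces $\dot f:\check\delta\to\check\omega_k$, then some $q\le p$ forces $\operatorname{ran}(\dot f)\subseteq\check\beta$ for some $\beta<\omega_k$. Consequently every $\omega_k^V$ with $k>n$ remains a cardinal after forcing with $\mathbb T$.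
\end{lemma}

\begin{proof}
Let $p=(s_0,T_0)$. For $t\in\lambda^{<\omega}$ and $\xi<\delta$, let $\varepsilon(t,\xi)=\zeta$ if some condition below $p$ with stem $t$ forces $\dot f(\check\xi)=\check\zeta$, and let $\varepsilon(t,\xi)=0$ if there is no such condition. By (T1) the ordinal $\zeta$ is unique, and $\zeta<\omega_k$. Let $\varepsilon(t)=\sup_{\xi<\delta}\varepsilon(t,\xi)$, which is below $\omega_k$ by regularity. Lemma~\ref{lem:tree} applied to $u\mapsto\varepsilon(s_0{}^\frown u)$ gives a $U$-tree $T'$ and $\beta<\omega_k$ with $\varepsilon(s_0{}^\frown u)<\beta$ for all $u\in T'$. Let $T$ be the set of $t\in T_0$ such that $t\subseteq s_0$ or $t=s_0{}^\frown u$ with $u\in T'$. The successor set of a node $s_0{}^\frown u$ in $T$ is the intersection of its successor set in $T_0$ and the successor set of $u$ in $T'$, so $q=(s_0,T)$ is a condition below $p$.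

Let $\xi<\delta$ and let $r\le q$ force $\dot f(\check\xi)=\check\zeta$. The stem $t$ of $r$ is in $T$ and extends $s_0$, so $\varepsilon(t)<\beta$; and $r\le p$, so $\zeta=\varepsilon(t,\xi)\le\varepsilon(t)$. Thus every value of $\dot f$ decided below $q$ is less than $\beta$, and $q\Vdash\operatorname{ran}(\dot f)\subseteq\check\beta$.

By density, in the extension every function from some $\delta<\omega_k^V$ to $\omega_k^V$ is bounded. In particular none is onto, so $\omega_k^V$ is a cardinal.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $V$ for the universe in which $U$ is given, suppose that $0^\#$ does not exist in $V$, and let $H\subseteq\mathbb T$ be generic over $V$.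

\emph{$0^\#$ does not exist in $V[H]$.} Let $\mu\ge|\mathbb T|$ be a singular cardinal of $V$. By Theorem~\ref{thm:sharp}(b), $(\mu^+)^V=(\mu^+)^L$, a successor cardinal of $L$. By Lemma~\ref{lem:small}(b), $(\mu^+)^V$ is an uncountable cardinal of $V[H]$. Theorem~\ref{thm:sharp}(c) in $V[H]$ gives the claim.

\emph{The generic sequence.} Any two stems of conditions in $H$ are comparable, being initial segments of the stem of a common extension, and by (T2) and density they have unbounded length. So $x=\bigcup\{s:(s,T)\in H\text{ for some }T\}$ is a function from $\omega$ to $\lambda$. Let $Y\in V$, $Y\subseteq\lambda$, $|Y|^V<\lambda$. By uniformity $\lambda\setminus Y\in U$, so for any condition $(s,T)$ there is $w\notin Y$ with $s^\frown w\in T$, and (T2) gives an extension with stem $s^\frown w$. By density $\operatorname{ran}(x)\not\subseteq Y$. This is the only use of uniformity.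

\emph{The contradiction.} The set $\operatorname{ran}(x)\cup\omega_1^{V[H]}$ has size $\aleph_1$ in $V[H]$; we added $\omega_1^{V[H]}$ because covering applies to uncountable sets. By Theorem~\ref{thm:sharp}(a) in $V[H]$, it is contained in a set of $L$ of size $\aleph_1^{V[H]}$. Intersecting with $\lambda$, we get $Y\in L$ with $\operatorname{ran}(x)\subseteq Y\subseteq\lambda$ and $|Y|^{V[H]}\le\aleph_1^{V[H]}$. Now $Y\in L\subseteq V$, so $|Y|^V=\lambda\ge\aleph_\omega^V$ by the previous paragraph, and $\omega_{n+2}^V$ injects into $Y$. By Lemma~\ref{lem:preserve}, $\omega_{n+1}^V<\omega_{n+2}^V$ are cardinals of $V[H]$ greater than $\omega$, so $\omega_{n+2}^V\ge\aleph_2^{V[H]}$. Hence $|Y|^{V[H]}\ge\aleph_2^{V[H]}$, a contradiction.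
\end{proof}

\section{The model over $L$}\label{sec:end}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
By $\mathsf{GCH}$, $\aleph_\omega$ is strong limit in $V$. If $0^\#\notin V$, Theorem~\ref{thm:B} shows that in $V$ no uniform ultrafilter on a cardinal $\lambda\ge\aleph_\omega$ is $\omega_k$-indecomposable for all large $k$, and Theorem~\ref{thm:C} gives $\mathcal U^M=\{\aleph_n:n<\omega\}$. For general $V$, Proposition~\ref{prop:model} says that in $M$ the cardinal $\aleph_\omega$ is strong limit and all $\aleph_n$ are in $\mathcal U$. So the condition on $M$ is equivalent to $\aleph_\omega\notin\mathcal U^M$, and Theorem~\ref{thm:C} with $\lambda=\aleph_\omega$ translates this into the condition on $V$.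
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $V=L$, a model of $\mathsf{ZFC+GCH}$, and let $M$ be as in Section~\ref{sec:model}. All assertions except the computation of $\mathcal U^M$ are in Proposition~\ref{prop:model}. In $L$, $0^\#$ does not exist: otherwise Theorem~\ref{thm:sharp}(c), applied in $L$, would say that $\aleph_1^L$ is not a successor cardinal of $L$. Corollary~\ref{cor:main} gives $\mathcal U^M=\{\aleph_n:n<\omega\}$.
\end{proof}

If $\mathsf{ZF}$ is consistent, then so is $\mathsf{ZFC}+V=L$, and Theorem~\ref{thm:A} gives the consistency of $\mathsf{ZF}$ together with the statements that every successor cardinal is regular, that $\aleph_\omega$ is strong limit, and that $\aleph_\omega$ is the least infinite cardinal not in $\mathcal U$.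

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Usuba}
Toshimichi Usuba, \emph{A note on uniform ultrafilters in a choiceless context}, arXiv:2401.04871 (2024).

\end{thebibliography}
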